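# Upper density below one does not force lower density zero: monochromatic copies of an infinite graph

## The half graph when almost every vertex prefers blue

Let $K_{\mathbb N}$ be the complete graph on $\mathbb N=\{1,2,3,\dots\}$. A **2-coloring** is a partition of its edges into two classes, red and blue. Let $G$ be a countably infinite graph. A **monochromatic copy** of $G$ is a subgraph $H$ of $K_{\mathbb N}$, isomorphic to $G$, all of whose edges have the same color. We ask how much of $\mathbb N$ such a copy covers. Write $[n]=\{1,\dots,n\}$. For $A\subseteq\mathbb N$ put
$$\bar d(A)=\limsup_{n\to\infty}\frac{|A\cap[n]|}{n},\qquad \underline d(A)=\liminf_{n\to\infty}\frac{|A\cap[n]|}{n},$$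
and for a copy $H$ let $\bar d(H)=\bar d(V(H))$, $\underline d(H)=\underline d(V(H))$. We call $A$ **sparse** if it has density $0$, that is, $\bar d(A)=0$. A copy is a subgraph, not an induced subgraph: only the edges of $G$ have to receive the right color. We always assume that $G$ has no isolated vertices, since isolated vertices put no constraint on colors and could be used to pad a copy until its vertex set is all of $\mathbb N$.

Our first graph is the **half graph**: vertices $u_i,w_j$ ($i,j\ge1$), with $u_i\sim w_j$ iff $i\le j$. Each $w_j$ has finite degree $j$, and each $u_i$ has infinite degree.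

**Warm-up 1.** Suppose a 2-coloring admits an infinite set $C$ such that all but finitely many $v\in\mathbb N$ are joined in blue to all but finitely many vertices of $C$. Then there is a blue half graph $H$ with $\underline d(H)=1$.

*Proof.* Let $A$ be the cofinite set of vertices $v$ that are blue to almost all of $C$. Pick distinct $c_1,c_2,\dots\in C$ with $c_m\ge 2^m$ and let $C'=\{c_1,c_2,\dots\}$. Then $|C'\cap[n]|\le\log_2 n$, so $C'$ is sparse and $A\setminus C'$ is infinite. Map the $u_i$ bijectively onto $A\setminus C'$, in any order. Now choose the images of $w_1,w_2,\dots$ in $C'$ one after another. The image of $w_j$ must differ from the finitely many vertices of $C'$ already used, and it must be blue to the images of $u_1,\dots,u_j$. These are finitely many vertices of $A$, so all but finitely many vertices of $C'$ qualify. The resulting blue copy misses only vertices of $C'\cup(\mathbb N\setminus A)$, a sparse set. $\square$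

The $u_i$ do the covering, and the $w_j$ are cheap, since each needs only finitely many blue edges. What changes for a general coloring? The set $C$ still exists, but it splits $\mathbb N$ in two.

**Lemma 2.** In every 2-coloring there is an infinite set $C$ such that each $v\in\mathbb N$ is joined in one color to all but finitely many vertices of $C$.

*Proof.* Put $C_0=\mathbb N$. Given an infinite $C_{v-1}$, one of the two colors occurs on infinitely many edges from $v$ to $C_{v-1}\setminus\{v\}$. Let $C_v\subseteq C_{v-1}\setminus\{v\}$ be infinite with all edges from $v$ to $C_v$ of one color. Pick $c_1<c_2<\cdots$ with $c_v\in C_v$ and put $C=\{c_1,c_2,\dots\}$. For $s\ge v$ we have $c_s\in C_s\subseteq C_v$, so all edges from $v$ to $c_v,c_{v+1},\dots$ have the same color. $\square$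

Given such a $C$, let $A$ be the set of vertices that are blue to almost all of $C$ (they *prefer blue*), and $V$ the set of those that are red to almost all of $C$ (they *prefer red*). Then $\mathbb N=A\sqcup V$. If $A$ is infinite, we can try to repeat the proof of Warm-up 1, but its blue half graph then covers $A$ up to a sparse set, and nothing is promised about $V$. Likewise the red half graph takes care of $V$ only.

## A coloring that defeats the half graph, and the problem

The loss is real. Let $J_k=\{n: k!\le n<(k+1)!\}$ for $k\ge1$, let $A$ be the union of the $J_k$ with $k$ even, and $V$ the union of those with $k$ odd. At the end $n=(k+1)!-1$ of $J_k$ with $k$ odd we have $|A\cap[n]|<k!$, so $|A\cap[n]|/n\to0$ along these $n$, and $\underline d(A)=0$. Similarly $\underline d(V)=0$.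

**Example 3 (smaller-endpoint coloring).** Color $xy$ with $x<y$ blue if $x\in A$ and red if $x\in V$. A vertex of $A$ is blue to everything above it and a vertex of $V$ is red to everything above it, so $A$ and $V$ are the two preference classes, for every choice of an infinite $C$. *Every monochromatic half graph in this coloring has lower density $0$.* Take a blue one. A vertex of $V$ has only finitely many blue neighbors, all smaller than itself, and so the images of the $u_i$, which have infinite degree, lie in $A$. If the image of $w_j$ lies in $V\cap[n]$, then the images of $u_1,\dots,u_j$ are smaller than it, hence lie in $A\cap[n]$, and $j\le|A\cap[n]|$. Thus at most $|A\cap[n]|$ vertices of the copy lie in $V\cap[n]$, and at most $2|A\cap[n]|$ lie in $[n]$. Since $\underline d(A)=0$, the copy has lower density $0$. Red copies are symmetric.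

For the infinite star, a center with infinitely many leaves, one can say more by hand. Color $xy$ with $x<y$ by the parity of $y$: the neighbors of any vertex in one color are the even or the odd numbers up to a finite set, so every monochromatic star has upper density at most $\frac12$. Color instead by whether $y\in A$ or $y\in V$, with the sets above: now every monochromatic star lies in $A$ or in $V$ up to a finite set, and has lower density $0$. So for the star, a coloring without copies of full upper density exists, and so does a coloring in which all copies have lower density $0$. Does the first always bring the second?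

**Problem** (Louis DeBiasio and Paul McKenney, "Density of monochromatic infinite subgraphs", arXiv:1611.05423 (2016)). Let $G$ be a countably infinite graph with no isolated vertices. Is it true that if there is a 2-coloring of $K_{\mathbb N}$ such that every monochromatic copy of $G$ has upper density $<1$, then there is a 2-coloring of $K_{\mathbb N}$ such that every monochromatic copy of $G$ has lower density $0$?

The answer is **no**. We need a graph $G$ which, in *every* coloring, has a copy of positive lower density, while in *some* coloring no copy has upper density $1$.

## The graph $G_d$ and the theorem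

Example 3 suggests the first repair of the half graph. There, a fixed finite set $T\subseteq A$ is blue to every $y\in V$ with $y>\max T$. If infinitely many extra vertices of $G$ are attached to a fixed set of $d$ of the $u_i$, we send those $u_i$ to $T$, and all large vertices of $V$ can serve as the extra vertices. So we hang such *absorbing* vertices on several $d$-sets of $u$'s. (A **$d$-set** is a set of size $d$.) In other colorings no bounded number of $d$-sets of $A$ absorbs $V$ in blue. Then many vertices of $V$ have red edges into $A$, and we would like to cover a good part of $A$ by a *red* copy. A second kind of component is there for that purpose.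

Let $d\ge3$ and put
$$b=d-2,\qquad h=1+d+d^2+\dots+d^{bd+1}.$$

**Definition.** $G_d$ is the disjoint union of one copy of $G'$ and $b$ copies of $G''$, where:

* $G'$ has vertices $u_i,w_j,t_{k,n}$ ($i,j,n\ge1$, $1\le k\le h$). We have $u_i\sim w_j$ iff $i\le j$. With $S_k=\{u_{(k-1)d+1},\dots,u_{kd}\}$, the vertex $t_{k,n}$ is adjacent exactly to the vertices of $S_k$.
* $G''$ has vertices $r_1,\dots,r_d$, $x_i$ ($i\ge1$) and $y_{i,j,n}$ ($1\le i<j$, $n\ge1$). With $R=\{r_1,\dots,r_d\}$, the vertex $y_{i,j,n}$ is adjacent exactly to $R\cup\{x_i,x_j\}$.

So $G'$ is a half graph with infinitely many absorbing vertices on each of $S_1,\dots,S_h$. In $G''$ any two $x$'s have infinitely many common neighbors, and each of these is also tied to all of $R$. The graph $G_d$ is countably infinite and has no isolated vertices. For $d=3$ we get $b=1$ and $h=1+3+9+27+81=121$.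

Write $H_m=1+\frac12+\dots+\frac1m$.

**Theorem 4.** Let $d\ge3$.

(a) There is a 2-coloring of $K_{\mathbb N}$ in which every monochromatic copy $H$ of $G_d$ has $\bar d(H)\le 1-\dfrac{1}{2d^{\,h+b+1}}<1$.

(b) Every 2-coloring of $K_{\mathbb N}$ contains a monochromatic copy $H$ of $G_d$ with $\underline d(H)\ge 1-\dfrac1{H_{d-1}}>0$.

For $d=3$ the bound in (b) is $1-\frac{1}{3/2}=\frac13$. By (a) the hypothesis of the Problem holds for $G_3$, and by (b) the conclusion fails for $G_3$. So $d=3$ already answers the Problem negatively, and one may set $d=3$ throughout.

**Corollary 5.** For every $\varepsilon>0$ there are a graph $G$ without isolated vertices and $\delta>0$ such that some 2-coloring has $\bar d(H)\le1-\delta$ for all monochromatic copies $H$ of $G$, while every 2-coloring has a monochromatic copy $H$ of $G$ with $\underline d(H)\ge1-\varepsilon$.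

The two halves pull against each other: adding vertices to $G$ to help (b) may make $G$ flexible enough to cover everything, against (a). The shape of $G_d$ is a compromise, and the proof of (a) shows its terms. All but finitely many $w$'s, all $t$'s and all $y$'s are joined to an entire set from the finite list of $S_k$'s and $R$'s. The vertices $u_i$ and $x_i$ are not, but any two $u$'s, and any two $x$'s of one component, have infinitely many common neighbors.

## Rows of $d$ vertices: the coloring for part (a)

We use two textbook facts. *Hall's theorem:* finitely many finite sets have a system of distinct representatives as soon as the union of any $m$ of them has at least $m$ elements. *Strong law of large numbers*, in this form: if independent events each have probability $p$, then almost surely the proportion of the first $N$ events that occur tends to $p$ as $N\to\infty$.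

**Step 1: the coloring.** We want each color to be handicapped on half of $\mathbb N$. Split $\mathbb N$ into rows $\rho_n=\{(n-1)d+1,\dots,nd\}$. The *own color* of $\rho_n$ is blue if $n$ is odd and red if $n$ is even. For each $n$ let $X_n$ be a set consisting of exactly one vertex from each row $\rho_m$ with $m<n$, $m\not\equiv n\pmod2$. Color $xy$ with $x\in\rho_m$, $y\in\rho_n$, $m\le n$, as follows.

* If $m\equiv n\pmod 2$, then $xy$ gets the common own color of the two rows.
* If $m<n$ and $m\not\equiv n\pmod 2$, then $xy$ gets the own color of $\rho_n$ if $x\in X_n$, and the other color if $x\notin X_n$.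

For instance, let $d=3$, $X_2=\{1\}$, $X_3=\{5\}$. Rows $\{1,2,3\}$ and $\{7,8,9\}$ are blue, inside and between them. Row $\{4,5,6\}$ is red inside. Vertex $1$ is red to $4,5,6$, while $2$ and $3$ are blue to them. Vertex $5$ is blue to $7,8,9$, while $4$ and $6$ are red to them. So a later row of the other own color sees one vertex of an earlier row in its own color and the remaining $d-1$ in the other.

**Step 2: fixing the sets $X_n$.** We need that any prescribed finite pattern appears inside $X_n$ for a positive proportion of $n$. Call a finite set $X$ *admissible for the parity $\pi$* if it lies in rows of parity opposite to $\pi$ and $|X\cap\rho_m|\le1$ for all $m$. Choose the $X_n$ independently and uniformly at random. Fix $X$ admissible for $\pi$. For the $n$ of parity $\pi$ beyond all rows meeting $X$, the events $X\subseteq X_n$ are independent, and each has probability $d^{-|X|}$, because $X$ prescribes the choice in $|X|$ different rows. By the strong law, almost surely a proportion $d^{-|X|}$ of the $n$ of parity $\pi$ satisfies $X\subseteq X_n$. There are countably many pairs $(\pi,X)$, so we can fix a choice of the $X_n$ such that for every $\pi$ and every $X$ admissible for $\pi$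
$$\{n: n\text{ has parity }\pi,\ X\subseteq X_n\}\quad\text{has density}\quad \tfrac12d^{-|X|}.\tag{1}$$
From here on the coloring is fixed.

**Step 3: what color $c$ cannot do in foreign rows.** Fix a color $c$. Let $L$ be the union of the rows whose own color is $c$, and $O$ the union of the other rows.

* (P1) *No edge inside $O$ has color $c$.* Two rows in $O$ have indices of the same parity, so the edge gets their common own color, which is not $c$. The same holds inside one row.
* (P2) *If $v\in\rho_n\subseteq O$, $x\in L$ lies in a row before $\rho_n$, and $x\in X_n$, then $xv$ does not have color $c$.* Indeed $xv$ gets the own color of $\rho_n$.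
* (P3) *If $v\ne v'$ lie in the same row $\rho_n\subseteq O$, then $v,v'$ have only finitely many common $c$-neighbors.* By (P1) these lie in $L$. Let $z\in\rho_m\subseteq L$ with $m>n$. The edge from $z$ to a vertex of $\rho_n$ has the own color $c$ of $\rho_m$ exactly when that vertex lies in $X_m$. As $|X_m\cap\rho_n|=1$, the vertex $z$ is $c$-joined to only one vertex of $\rho_n$. So all common $c$-neighbors lie in rows before $\rho_n$, and there are finitely many.

**Step 4: a small set blocking all the $d$-sets.** Let $H$ be a copy of $G_d$ of color $c$, with embedding $\varphi$. Let $\mathcal T$ be the family of the $h+b$ pairwise disjoint $d$-sets $\varphi(S_1),\dots,\varphi(S_h)$ and $\varphi(R)$, one for each copy of $G''$. Let $\mathcal T_L$ consist of those contained in $L$. We look for an admissible set that meets each member of $\mathcal T_L$. Any $m$ members of $\mathcal T_L$ contain $dm$ vertices together, and a row has $d$ vertices, so they meet at least $m$ rows. By Hall's theorem we can choose distinct rows $\rho_T$ and vertices $x_T\in T\cap\rho_T$ for $T\in\mathcal T_L$. Put $X=\{x_T:T\in\mathcal T_L\}$. Then $X\subseteq L$, $X$ has at most one vertex in each row, $X$ meets every $T\in\mathcal T_L$,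 and $|X|\le h+b$. So $X$ is admissible for the parity of the rows in $O$.

**Step 5: which vertices of $G_d$ can sit in a good row.** Let $\rho_n\subseteq O$ with $X\subseteq X_n$, and $n$ so large that $\rho_n$ comes after all vertices of $\bigcup\mathcal T$ and after $\varphi(w_1),\dots,\varphi(w_{d-1})$. We claim that $H$ misses a vertex of $\rho_n$. Let $v=\varphi(g)\in\rho_n$.

First, the neighborhood of $g$ in $G_d$ contains no $S_k$ and no $R$. Otherwise $v$ is $c$-joined to all of some $T\in\mathcal T$. If $T\not\subseteq L$, then $v\in O$ is $c$-joined to a vertex of $O$, against (P1). If $T\subseteq L$, then $x_T\in T\cap X\subseteq X_n$, and $x_Tv$ does not have color $c$ by (P2), a contradiction. Hence $g$ is no $t_{k,n'}$, no $y_{i,j,n'}$, and no $w_j$ with $j\ge d$, since these $w_j$ are adjacent to all of $S_1=\{u_1,\dots,u_d\}$. By the choice of $n$, $g$ is none of $w_1,\dots,w_{d-1}$ and no $r_i$.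

So $g$ is some $u_i$, or some $x_i$ in one of the copies of $G''$. Any two $u$'s have infinitely many common neighbors, namely all late $w_j$. Any two $x$'s of the same copy of $G''$ have infinitely many common neighbors, namely the $y_{i,j,n'}$. Their images are common $c$-neighbors, so by (P3) the row $\rho_n$ contains the image of at most one $u_i$, and of at most one $x_i$ from each copy of $G''$. Hence
$$|V(H)\cap\rho_n|\le1+b=d-1 .$$

**Step 6: the density.** Let $D$ be the set of $n$ to which Step 5 applies. By (1), and since only finitely many $n$ are lost by requiring $n$ large, $D$ has density $\frac12d^{-|X|}$. Each $\rho_m$ with $m\in D$ contains a vertex outside $V(H)$. If $(N-1)d<n\le Nd$, then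
$$|V(H)\cap[n]|\le n-|D\cap[N-1]|,$$
and $|D\cap[N-1]|/n\to\frac12d^{-|X|}\cdot\frac1d$ as $n\to\infty$. Therefore
$$\bar d(H)\le1-\tfrac12d^{-|X|-1}\le1-\frac1{2d^{\,h+b+1}} .$$
This proves (a). $\square$

The inequality $1+b\le d-1$ limits us to $b=d-2$ copies of $G''$ for rows of length $d$. That budget will cost us something in (b).

## Sparse selections and a greedy coloring

Part (b) needs two tools. The first says that finishing touches can be put on a sparse set without using up other sets.

**Lemma 6 (Selection Lemma).** Let $F\subset\mathbb N$ be finite, let $E_1,E_2,\dots\subseteq\mathbb N$ be infinite, and let $Q_1,Q_2,\dots$ be countably many infinite subsets of $\mathbb N$. There are distinct $e_m\in E_m\setminus F$ with $e_m\ge2^m$ (so $\{e_1,e_2,\dots\}$ is sparse) such that every $Q_s\setminus\{e_1,e_2,\dots\}$ is infinite.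

*Proof.* At step $m$ choose $e_m\in E_m\setminus F$ with $e_m\ge2^m$, neither chosen nor reserved before. This is possible, as $E_m$ is infinite and only finitely many numbers are excluded. Then, for each $s\le m$ in turn, reserve an element of $Q_s$ that has been neither chosen nor reserved so far. A reserved element is never chosen later, and each $Q_s$ receives a new reserved element at every step $m\ge s$. So $Q_s\setminus\{e_1,e_2,\dots\}$ is infinite. Sparseness holds because $|\{e_1,e_2,\dots\}\cap[n]|\le\log_2n$. $\square$

The second tool: a graph of maximum degree $\Delta$ splits into $\Delta+1$ independent sets. We shall have room for only $\Delta-1$ of them. How much can $\Delta-1$ independent sets cover, measured in every initial segment?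

**Lemma 7 (Coloring Lemma).** Let $\Delta\ge2$ and let $\mathcal O$ be a graph of maximum degree $\le\Delta$ on an infinite set $A''\subseteq\mathbb N$. There are pairwise disjoint infinite $\mathcal O$-independent sets $K_1,\dots,K_{\Delta-1}$ with
$$\Bigl|\bigcup_lK_l\cap[n]\Bigr|\ge\Bigl(1-\frac1{H_\Delta}\Bigr)|A''\cap[n]|-O(1).\tag{2}$$

*Proof.* Run through $A''$ in increasing order and put each vertex in the first of the classes $1,\dots,\Delta+1$ that contains no earlier $\mathcal O$-neighbor of it. At most $\Delta$ classes are blocked, so this is possible, and the classes are independent. Let $a_j(n)$ be the number of class-$j$ vertices in $[n]$, and $D_n=a_\Delta(n)+a_{\Delta+1}(n)$.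

Fix $j\le\Delta-1$ and count the edges between class $j$ and the classes $\Delta,\Delta+1$ inside $[n]$. Each vertex of class $\Delta$ or $\Delta+1$ was refused by class $j$, so it has an earlier neighbor in class $j$. If the vertex is in $[n]$, then so is this neighbor. Thus there are at least $D_n$ such edges. On the other side, each class-$j$ vertex has at least one neighbor in each of the classes $1,\dots,j-1$, which refused it, and so at most $\Delta-(j-1)$ neighbors in classes $\Delta,\Delta+1$. Hence $D_n\le(\Delta-j+1)\,a_j(n)$. As $j$ runs from $1$ to $\Delta-1$, the number $\Delta-j+1$ runs from $\Delta$ down to $2$, so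
$$\Sigma_n:=\sum_{j\le\Delta-1}a_j(n)\ge D_n\sum_{i=2}^{\Delta}\frac1i=(H_\Delta-1)D_n .$$
Therefore $|A''\cap[n]|=\Sigma_n+D_n\le\Sigma_n\bigl(1+\frac1{H_\Delta-1}\bigr)=\Sigma_n\frac{H_\Delta}{H_\Delta-1}$, that is, $\Sigma_n\ge(1-\frac1{H_\Delta})|A''\cap[n]|$.

It remains to make all sets infinite. Since $\Sigma_n\to\infty$, some class $j_0\le\Delta-1$ is infinite. Discard the finite classes among $1,\dots,\Delta-1$, which loses $O(1)$ vertices. Replace them, together with class $j_0$, by the parts of a partition of class $j_0$ into the appropriate number of infinite sets. Subsets of independent sets are independent, so we obtain $\Delta-1$ disjoint infinite independent sets. $\square$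

For $\Delta=2$, join $3k+1$ to $3k+2$ and $3k+3$ for each $k\ge0$. The greedy rule puts the numbers $3k+1$ in class $1$ and all others in class $2$. So class $1$ covers exactly the proportion $1-\frac1{H_2}=\frac13$.

## Absorbing $V$ by finitely many blue $d$-sets

We start the proof of (b). Fix a 2-coloring, take $C$ from Lemma 2, and let $A$, $V$ be the sets of vertices that prefer blue and red. At least one of them is infinite. Exchanging the colors if necessary, we assume that $A$ is infinite. We write $N_{\mathrm{red}}(v)$ for the red neighborhood of $v$ and $N_{\mathrm{red}}(S)=\bigcap_{s\in S}N_{\mathrm{red}}(s)$. "$y$ is blue to $T$" means that $y$ is joined in blue to all vertices of $T$.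

**Definition.** Let $m\ge1$. A set $Y\subseteq V$ is **$m$-small** if for every finite $F$ there are pairwise disjoint $d$-sets $T_1,\dots,T_m\subseteq A\setminus F$ such that all but finitely many $y\in Y$ are blue to some $T_i$.

Finite sets are $m$-small for all $m$, because $A$ is infinite. In Example 3, $V$ is $1$-small: take any $d$-set $T_1\subseteq A\setminus F$; all $y\in V$ above $\max T_1$ are blue to it. At the other extreme, let $A,V$ be infinite with $\mathbb N=A\sqcup V$, color the edges inside $A$ blue and all other edges red, and take $C\subseteq A$ infinite. Then $A$ and $V$ are the preference classes, no vertex of $V$ has a blue edge to $A$, and $V$ is not $m$-small for any $m$.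

**Case (i): $V$ is $h$-small** (in particular if $V$ is finite). Here we build a blue copy of lower density $1$, by adding absorption to the proof of Warm-up 1.

**Step 1: reserving the pieces.** Apply the definition with $F=\emptyset$: there are disjoint $d$-sets $T_1,\dots,T_h\subseteq A$ such that all but finitely many $y\in V$ are blue to some $T_k$. Choose disjoint $d$-sets $R^{(1)},\dots,R^{(b)}\subseteq A$, disjoint from the $T_k$, and let $F=\bigcup_kT_k\cup\bigcup_lR^{(l)}$. By Lemma 6 with all $E_m=C$ and $Q_1=A$ there is a sparse infinite $C'\subseteq C\setminus F$ with $A\setminus C'$ infinite. By Lemma 6 again, with all $E_m=A\setminus C'$ and $Q_1=A\setminus C'$, there is a sparse infinite subset of $A\setminus(C'\cup F)$ whose complement in $A\setminus C'$ is infinite. Partition this subset into infinite sets $X^{(1)},\dots,X^{(b)}$. Let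
$$A'=A\setminus\Bigl(C'\cup\bigcup_lR^{(l)}\cup\bigcup_lX^{(l)}\Bigr).$$
This set is infinite and contains all $T_k$.

**Step 2: vertices placed in $A\setminus C'$.** Map the $u_i$ bijectively onto $A'$ with $S_k$ going to $T_k$ for each $k\le h$. In the $l$-th copy of $G''$, map $R$ to $R^{(l)}$ and the $x_i$ bijectively onto $X^{(l)}$. These images are disjoint, and together they cover $A\setminus C'$.

**Step 3: vertices placed in $C'$.** List in one sequence all $w_j$, all $y_{i,j,n}$ of all copies of $G''$, and infinitely many vertices $t_{k,\cdot}$ for each $k$. Give them distinct images in $C'$, one after another. Each must be blue to finitely many prescribed vertices of $A$: the image of $w_j$ to those of $u_1,\dots,u_j$, the image of $t_{k,\cdot}$ to $T_k$, the image of $y_{i,j,n}$ to $R^{(l)}$ and two vertices of $X^{(l)}$. All but finitely many vertices of $C'$ qualify each time.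

**Step 4: absorbing $V$.** For every $y\in V\setminus C'$ that is blue to some $T_k$, choose one such $k$ and use $y$ as a further vertex $t_{k,\cdot}$. For each $k$ the number of vertices $t_{k,\cdot}$ remains countably infinite, so we can number them $t_{k,1},t_{k,2},\dots$, and the result is a blue copy of $G_d$.

This copy contains $A\setminus C'$ and all but finitely many vertices of $V\setminus C'$. So it misses only a subset of $C'$ and a finite set, and its lower density is $1\ge1-\frac1{H_{d-1}}$. Case (i) is done.

## A red lock that keeps $V$ hard to absorb

**Case (ii): $V$ is not $h$-small.** In particular $V$ is infinite. As in Warm-up 1, with the colors exchanged, the $u_i$ of a red copy can cover $V$. We must now cover a good part of $A$, and the $x_i$ are meant to do this. To use $x,x'\in A$ as $x$-vertices of one copy of $G''$, we need infinitely many vertices that are red to $x$, to $x'$, and to a fixed $d$-set, the image of $R$. We look for them in $V$. The set $R$ is the price for (a): there the vertices $y_{i,j,n}$ are kept out of the good rows only because they are joined to all of $R$. So we first choose red locks $R$ in $A$ such that the set of common red neighbors in $V$ is still not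 small. Each vertex put into a lock costs a factor of about $d$ in the smallness parameter, and that is why $h$ is so large.

**Claim 8.** If $Y\subseteq V$ is not $(dm+1)$-small, then for all but finitely many $z\in A$ the set $Y\cap N_{\mathrm{red}}(z)$ is not $m$-small.

*Proof.* Suppose $Y\cap N_{\mathrm{red}}(z)$ is $m$-small for infinitely many $z\in A$. We show that $Y$ is $(dm+1)$-small. Let $F$ be finite. Choose distinct such vertices $b_1,\dots,b_d\in A\setminus F$ and let $T_0=\{b_1,\dots,b_d\}$. Successively for $i=1,\dots,d$, choose $m$ disjoint $d$-sets in $A$ witnessing the $m$-smallness of $Y\cap N_{\mathrm{red}}(b_i)$ and avoiding $F$, $T_0$ and all sets chosen earlier. The definition allows this, since we may exclude any finite set. Now each $y\in Y$ is blue to $T_0$ or lies in some $Y\cap N_{\mathrm{red}}(b_i)$. In the latter case, with finitely many exceptions for each $i$, it is blue to one of the $m$ sets chosen for $i$. So the $dm+1$ sets witness the $(dm+1)$-smallness of $Y$ for $F$. As $F$ was arbitrary, this is a contradiction. $\square$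

**Step 1: choosing the locks.** We need $b$ locks of size $d$, so $bd$ vertices. Let $m_{bd}=d+1$ and $m_{i-1}=dm_i+1$. Going down from $i=bd$ we get $m_{bd}=1+d$, $m_{bd-1}=1+d+d^2$, and finally $m_0=1+d+\dots+d^{bd+1}=h$. Start with $V$, which is not $m_0$-small. Given distinct $z_1,\dots,z_{i-1}\in A$ such that $V\cap N_{\mathrm{red}}(\{z_1,\dots,z_{i-1}\})$ is not $m_{i-1}$-small, Claim 8 gives $z_i\in A$, different from them, such that $V\cap N_{\mathrm{red}}(\{z_1,\dots,z_i\})$ is not $m_i$-small. After $bd$ steps, with $R^*=\{z_1,\dots,z_{bd}\}$,
$$Y:=V\cap N_{\mathrm{red}}(R^*)\quad\text{is not }(d+1)\text{-small}.$$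

## Covering most of $A$ by red independent classes

With $Y$ at hand, the obvious plan is to use one copy of $G''$ and let its $x_i$ cover all of $A$. This requires that any two vertices of $A$ have infinitely many common red neighbors in $Y$, and that can fail. In the coloring of part (a), if $C$ lies in blue rows, then every blue row is contained in $A$, and by (P3) with $c$ red any two vertices of a blue row have only finitely many common red neighbors at all. So the bad pairs have to be kept apart, and we record them in a graph.

Define a graph $\mathcal O$ on $A\setminus R^*$: $z\perp z'$ (adjacent in $\mathcal O$) iff $z\ne z'$ and $Y\cap N_{\mathrm{red}}(z)\cap N_{\mathrm{red}}(z')$ is finite. In the coloring of (a), with $C$ in blue rows, every blue row disjoint from $R^*$ is a clique on $d$ vertices in $\mathcal O$, so degrees can be as large as $d-1$. Non-smallness of $Y$ says that, up to a finite set, they are never larger.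

**Claim 9.** There is a finite $F$ such that $\mathcal O$ has maximum degree $\le d-1$ on $A'':=A\setminus(F\cup R^*)$.

*Proof.* As $Y$ is not $(d+1)$-small, there is a finite $F_0$ such that no pairwise disjoint $d$-sets $T_0,\dots,T_d\subseteq A\setminus F_0$ have the property that all but finitely many $y\in Y$ are blue to some $T_i$. Suppose $\mathcal O$ has, in $A\setminus(F_0\cup R^*)$, $d$ vertex-disjoint stars $K_{1,d}$, with centers $b_1,\dots,b_d$ and leaf sets $T_1,\dots,T_d$. Let $T_0=\{b_1,\dots,b_d\}$. Then $T_0,\dots,T_d$ are disjoint $d$-sets. If $y\in Y$ is not blue to $T_0$, then it is red to some $b_i$. For each $s\in T_i$ we have $b_i\perp s$, so $Y\cap N_{\mathrm{red}}(b_i)\cap N_{\mathrm{red}}(s)$ is finite. Hence all but finitely many $y\in Y\cap N_{\mathrm{red}}(b_i)$ are blue to $T_i$. So all but finitely many $y\in Y$ are blue to one of $T_0,\dots,T_d$, against the choice of $F_0$.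

Therefore a maximal family of vertex-disjoint stars $K_{1,d}$ of $\mathcal O$ in $A\setminus(F_0\cup R^*)$ has at most $d-1$ members. Let $F$ be $F_0$ together with the vertices of such a family. If a vertex of $A''$ had $d$ neighbors in $A''$, it would be the center of a star disjoint from the family, against maximality. $\square$

A graph of maximum degree $d-1$ has a greedy coloring with $d$ classes. If $G_d$ had $d$ copies of $G''$, each class could be given to one copy. But (a) allows only $b=d-2$ copies, two too few. Lemma 7 was made for this situation.

**Step 2: the classes.** Apply Lemma 7 to $\mathcal O$ on $A''$ with $\Delta=d-1\ge2$, so that $\Delta-1=b$. Since $A\setminus A''$ is finite, we get disjoint infinite $\mathcal O$-independent sets $K_1,\dots,K_b\subseteq A''$ with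
$$\Bigl|\bigcup_lK_l\cap[n]\Bigr|\ge\Bigl(1-\frac1{H_{d-1}}\Bigr)|A\cap[n]|-O(1).\tag{3}$$
For distinct $x,x'$ in the same $K_l$ the set $Y_{xx'}:=Y\cap N_{\mathrm{red}}(x)\cap N_{\mathrm{red}}(x')$ is infinite.

**Step 3: reserving connectors.** The vertices of finite degree need room: a sparse set $C'$ for the $w_j$ and $t_{k,n}$, and a sparse set $Y'$ for the $y_{i,j,n}$. Apply Lemma 6 with all $E_m=C$, with finite set $R^*$, and with the countably many sets $V$, all $K_l$ and all $Y_{xx'}$ in the role of the $Q_s$. We get a sparse infinite $C'\subseteq C\setminus R^*$ such that $V\setminus C'$, all $K_l':=K_l\setminus C'$ and all $Y_{xx'}\setminus C'$ are infinite. Apply Lemma 6 again, with $(E_m)$ a sequence listing each set $Y_{xx'}\setminus C'$ ($x\ne x'$ in the same $K_l'$) infinitely often, with empty finite set, and with $Q_1=V\setminus C'$. We get a sparse set $Y'=\{e_1,e_2,\dots\}\subseteq Y\setminus C'$ with $V\setminus(C'\cup Y')$ infinite. Each pair $\{x,x'\}$ in some $K_l'$ is assigned those $e_m$ for which $E_m$ was the listing of this pair. These are infinitely many vertices of $Y_{xx'}$, and different pairs get disjoint sets.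

**Step 4: the red copy.** We now place all of $G_d$.

* *$G'$.* Map the $u_i$ bijectively onto $V\setminus(C'\cup Y')$. Choose distinct vertices of $C'$ for all $w_j$ and all $t_{k,n}$, one after another. Each must be red to finitely many prescribed vertices of $V$, and all but finitely many vertices of $C'$ are.
* *The $l$-th copy of $G''$.* Map $R$ onto the block $\{z_{(l-1)d+1},\dots,z_{ld}\}$ of $R^*$. Map the $x_i$ bijectively onto $K_l'$. Map the $y_{i,j,n}$, $n\ge1$, bijectively onto the vertices $e_m\in Y'$ assigned to the pair of images of $x_i,x_j$. These lie in $Y\subseteq N_{\mathrm{red}}(R^*)$, so they are red to the lock, and they lie in $Y_{xx'}$, so they are red to both vertices of the pair.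

The images are pairwise disjoint. The sets $V\setminus(C'\cup Y')$ and $Y'$ are disjoint subsets of $V\setminus C'$. The sets $K_1',\dots,K_b'$ and $R^*$ are disjoint subsets of $A\setminus C'$. Everything else lies in $C'$. So this is a red copy $H$ of $G_d$.

**Step 5: the density.** By construction $V(H)\supseteq\bigl(V\cup\bigcup_lK_l\bigr)\setminus(C'\cup Y')$, and $C'\cup Y'$ is sparse. By (3),
$$|V(H)\cap[n]|\ge|V\cap[n]|+\Bigl(1-\frac1{H_{d-1}}\Bigr)|A\cap[n]|-o(n)\ge\Bigl(1-\frac1{H_{d-1}}\Bigr)n-o(n),$$
because $|V\cap[n]|+|A\cap[n]|=n$. Hence $\underline d(H)\ge1-\frac1{H_{d-1}}$. This proves (b), and with it Theorem 4. $\square$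

## Letting $d$ tend to infinity

*Proof of Corollary 5.* Since $H_{d-1}\to\infty$, we can choose, for given $\varepsilon>0$, some $d\ge3$ with $\frac1{H_{d-1}}\le\varepsilon$. Let $G=G_d$ and $\delta=\frac1{2d^{\,h+b+1}}$, with $b$ and $h$ belonging to this $d$. Theorem 4(a) gives a coloring in which every monochromatic copy has upper density at most $1-\delta$, and Theorem 4(b) gives in every coloring a monochromatic copy of lower density at least $1-\varepsilon$. $\square$

In Corollary 5 the number $1-\varepsilon$ cannot be replaced by $1$: in the coloring with $\bar d(H)\le1-\delta$ for all monochromatic copies we have $\underline d(H)\le\bar d(H)\le1-\delta<1$ for each of them. In the smallest case $d=3$ the graph $G_3$ has $b=1$, $h=121$. Some coloring keeps every monochromatic copy at upper density at most $1-\frac1{2\cdot3^{123}}$, and every coloring contains a monochromatic copy of lower density at least $\frac13$. So the implication in the Problem is false.
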